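# $d$-maximal $2$-groups of every nilpotency class

## Classes one and two, by hand

For a finite $2$-group $G$ let $d(G)$ be the minimal number of generators of $G$. By Burnside's basis theorem $2^{d(G)}=|G:\Phi(G)|$, where $\Phi(G)$ is the Frattini subgroup.

**Definition.** A finite $2$-group $G$ is *$d$-maximal* if $d(H)<d(G)$ for every proper subgroup $H<G$.

For example, the quaternion group $Q_8$ is $d$-maximal: $d(Q_8)=2$ and all its proper subgroups are cyclic. The dihedral group $D_8$ is not: it has $2$ generators and contains $C_2\times C_2$.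

All groups in these notes are finite $2$-groups unless stated otherwise. We write $[x,g]=x^{-1}x^g$, and $X^2$ for the subgroup generated by the squares of elements of $X$. The following textbook facts are used throughout.

* $\Phi(X)=X^2$, since a group of exponent $2$ is abelian. Hence $\Phi(S)\le\Phi(G)$ whenever $S\le G$, and $\Phi(X/T)=\Phi(X)T/T$.
* If $S\Phi(G)=G$ then $S=G$.
* If $A$ is a finite abelian $2$-group, written additively, then $|A/2A|=|\Omega_1(A)|$, where $\Omega_1(A)=\{x:2x=0\}$. These are the orders of the cokernel and the kernel of doubling.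
* $[xy,g]=[x,g]^y[y,g]$ and $[x,gh]=[x,h][x,g]^h$.

**Class one.** If $A$ is abelian, then $d(\Omega_1(A))=d(A)$ by the third fact. So a $d$-maximal abelian $2$-group equals its own $\Omega_1$, that is, it is elementary abelian. Conversely, elementary abelian groups are $d$-maximal.

**Class two.** Let $H=\langle a\rangle\times\langle b\rangle$ with $a$ of order $2$ and $b$ of order $4$. Let $e$ be an involution acting on $H$ by $a^e=ab^2$, $b^e=b$, and put $G=H\rtimes\langle e\rangle$, of order $16$. Modulo the central subgroup $\langle b^2\rangle$ the group is elementary abelian of order $8$, and $b^2$ is a square, so $\Phi(G)=\langle b^2\rangle$ and $d(G)=3$. The class is $2$.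

This group is $d$-maximal. Let $S<G$ with $d(S)\ge 3$. Since $|S|\le 8\le|S:\Phi(S)|$, the group $S$ is elementary abelian of order $8$. As $|G:H|=2$, we have $|S\cap H|\ge 4$. But $S\cap H\le\Omega_1(H)=\langle a,b^2\rangle$, which has order $4$. So $S\cap H=\langle a,b^2\rangle$, and $S$ contains some $s\in He$. Since $H$ is abelian, $a^s=a^e=ab^2\ne a$, and $S$ is not abelian, a contradiction.

Two things happened here. Counting generators forced $S\supseteq\Omega_1(H)$. Then the commutator $[a,s]=b^2$ had to lie in $\Phi(S)$, and this was too much for $S$.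

What changes when we ask for large class? The note "A note on $d$-maximal $p$-groups I" by Messab Aiech, Hanifa Zekraoui and Yassine Guerboussa (arXiv:2204.05497, 2022) raises exactly this. It is known that for odd $p$ the $d$-maximal $p$-groups (same definition) have class at most $2$, all the $d$-maximal $2$-groups known to these authors have class at most $3$, and they ask whether there are $d$-maximal $2$-groups of arbitrarily large class. The answer is yes.

**Theorem 1.** Let $m\ge 0$. There is a $d$-maximal $2$-group $G=G_m$ of nilpotency class exactly $m+1$, with $d(G)=2^m+m$. Moreover $G=H\rtimes E$ with $H$ abelian and $E\cong C_2^m$, and $\Phi(G)$ is abelian. Consequently, for every $c\ge 1$ and every $d\ge 2^{c-1}+c-1$ there is a $d$-maximal $2$-group of class exactly $c$ with $d$ generators.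

## Inverting an abelian group: the class grows, maximality fails

The cheapest way to raise the class is to let an involution $\varepsilon$ invert an abelian group of large exponent. Let $H=(\mathbb Z/2^n)^k$ with $k\ge 1$, written additively, and $G=H\rtimes\langle\varepsilon\rangle$ with $\varepsilon$ acting as $-1$. Then $[x,\varepsilon]=-2x$, so $\gamma_{s+1}(G)=2^sH$ for $s\ge 1$. For $n\geq 1$ the class is $n$, as large as we like. Also $\Phi(G)=2H$ and $d(G)=k+1$.

The counting half of the argument above still works. If $S\le G$ and $S_0=S\cap H$, then $2S_0\le\Phi(S)\le S\cap 2H\le S_0$, so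
$$|S:\Phi(S)|\le|S:S_0|\,|S_0:2S_0|\le 2\,|\Omega_1(S_0)|\le 2\cdot 2^k=2^{d(G)}.$$
So no subgroup needs *more* generators than $G$. But we need a strict inequality, and for $n\ge 2$ it fails: $\Omega_1(H)\langle\varepsilon\rangle$ is a proper subgroup, elementary abelian of rank $k+1$.

Here is the exact point of failure. If equality holds, then $\Phi(S)=2S_0$, so commutators $[x,s]$ with $x\in S_0$ must lie in $2S_0$. For inversion, $[x,s]$ is $0$ or $-2x$, which lies in $2S_0$ anyway, so the condition says nothing. In the class two example, $[a,e]=b^2$ is twice $b$ (additively), so it forces $b\in S$ up to elements of order $2$. We need an action for which "commutators of $S_0$ are doubles of elements of $S_0$" keeps producing new elements of $S_0$ until $S_0=H$.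

## From subgroups of $G$ to lattices between $\frac12N$ and $M$

We now state this requirement as a condition on lattices. Let $M$ be free abelian of finite rank $n$, and let $A_1,\dots,A_m\in\operatorname{End}(M)$ be commuting idempotents. Put $g_p=1-2A_p$. Then $g_p^2=1-4A_p+4A_p^2=1$, and the $g_p$ commute. Let $N\le 2M$ be a subgroup of $2$-power index in $M$ with $2A_pN\subseteq N$ for all $p$. Then every $g_p$ preserves $N$ and acts on $H=M/N$. Let $E=\langle\varepsilon_1,\dots,\varepsilon_m\rangle\cong C_2^m$ act on $H$ with $\varepsilon_p$ acting as $g_p$, and let $G=H\rtimes E$. Put $N'=\frac12N=\{x\in M:2x\in N\}$. (These two descriptions agree because $N\le 2M$ and $M$ is torsion-free.)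

**Lemma 3.** In this situation:

1. $\Phi(G)=2H$, $d(G)=m+n$, and $\gamma_{s+1}(G)\le 2^sH$ for $s\ge 1$.
2. Every $S\le G$ has $d(S)\le d(G)$. If $d(S)=d(G)$, then $SH=G$, and the preimage $D\subseteq M$ of $S\cap H$ satisfies $N'\subseteq D$ and $A_pD\subseteq D$ for all $p$.
3. If $D=M$ is the only subgroup with $N'\subseteq D\subseteq M$ and $A_pD\subseteq D$ for all $p$, then $G$ is $d$-maximal.

**Proof of 1.** Since $g_p\equiv 1\pmod 2$, we have $(g-1)H\subseteq 2H$ for every $g\in E$. So $E$ acts trivially on $H/2H$, and $G/2H\cong H/2H\times E$ is elementary abelian. Thus $\Phi(G)\le 2H$, and $2H=H^2\le\Phi(G)$. Since $N\le 2M$, we have $H/2H\cong M/2M$ of dimension $n$, so $d(G)=m+n$. Next, $\gamma_2(G)\le\Phi(G)=2H$. If $\gamma_{s+1}(G)\le 2^sH$, then $\gamma_{s+2}(G)$ is generated by elements $[2^sx,y]$ with $x\in H$, $y\in G$. The element $y$ acts on $H$ as some $g\in E$, because $H$ is abelian. So $[2^sx,y]=2^s(g-1)x\in 2^{s+1}H$.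

**Proof of 2.** *Counting.* Let $S\le G$, $S_0=S\cap H$ and $2^r=|S:S_0|=|SH/H|\le 2^m$. Since $\Phi(S)\le\Phi(G)=2H\le H$, we have $2S_0\le\Phi(S)\le S_0$. Therefore
$$2^{d(S)}=2^r|S_0:\Phi(S)|\le 2^r|S_0:2S_0|=2^r|\Omega_1(S_0)|\le 2^m|\Omega_1(H)|=2^m|H/2H|=2^{m+n}=2^{d(G)}.$$

*Equality.* If $d(S)=d(G)$, every inequality is an equality, so
$$SH=G,\qquad \Phi(S)=2S_0,\qquad \Omega_1(H)\le S_0.$$
Now $\Omega_1(H)=N'/N$, so the third equality says $N'\subseteq D$. By the first, for each $p$ there is $s\in S\cap H\varepsilon_p$, and $s$ acts on $S_0$ as $g_p$. So for $x\in S_0$ we have $-2A_px=(g_p-1)x=[x,s]\in\Phi(S)=2S_0$. Here $2A_p$ is an operator on $H$, although $A_p$ itself need not be. Lifting to $M$,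
$$2A_pD\subseteq 2D+N=2D+2N'=2(D+N')=2D .$$
Since $M$ is torsion-free, $A_pD\subseteq D$.

**Proof of 3.** If $d(S)\ge d(G)$, then by part 2 equality holds and $D=M$. So $H\le S$, and $S=SH=G$. $\blacksquare$

For inversion, $m=1$ and $A_1=1$: every $D$ is stable, and the hypothesis of part 3 fails as soon as $N'\ne M$.

**How many involutions are needed.** The requirement in part 3 limits the exponent of $H$. The smallest subgroup containing $N'$ and stable under all $A_p$ is $\sum_J A_JN'$, where $J$ runs over subsets of $\{1,\dots,m\}$ and $A_J=\prod_{p\in J}A_p$. Suppose it equals $M$. From $2A_pN\subseteq N$ we get $2A_pN'\subseteq N'$, so $2^{|J|}A_JN'\subseteq N'$ and $2^mM\subseteq N'$. Thus $2^{m+1}M\subseteq N$, and by part 1 the class is at most $m+1$. In particular, when this requirement is met, a single involution gives class at most $2$, as in the opening example. To reach class $m+1$ we use $m$ commuting idempotents and make every factor of $2$ count.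

## A cube of commuting idempotents

**The construction.** Let $M$ have basis $\{h_I:I\subseteq\{1,\dots,m\}\}$, so $n=2^m$. For $p\in\{1,\dots,m\}$ put
$$A_ph_I=\begin{cases}h_I+h_{I\setminus p}&\text{if }p\in I,\\ 0&\text{if }p\notin I,\end{cases}\qquad\qquad N=\bigoplus_I2^{\,m+1-|I|}\,\mathbb Zh_I,$$
where $I\setminus p$ means $I\setminus\{p\}$. The operator $A_p$ lets us pass from $h_I$ to $h_{I\setminus p}=A_ph_I-h_I$, one step down the cube of subsets. The only $h_I$ that lies in $N'$ from the start is the top one.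

**Step 1: the hypotheses of Lemma 3.** The purpose is to check that this really is an instance of the lemma.

*Idempotent.* For $p\in I$, $A_p(h_I+h_{I\setminus p})=h_I+h_{I\setminus p}+0$. For $p\notin I$ both sides of $A_p^2h_I=A_ph_I$ are $0$.

*Commuting.* Let $p\ne r$. If $p,r\in I$, both $A_pA_rh_I$ and $A_rA_ph_I$ equal $h_I+h_{I\setminus p}+h_{I\setminus r}+h_{I\setminus\{p,r\}}$. If one of $p,r$ is missing from $I$, say $p$, then $A_rA_ph_I=0$. Also $A_rh_I$ is $0$ or $h_I+h_{I\setminus r}$, and $A_p$ kills both. So both products are $0$.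

*The sublattice.* The exponents $m+1-|I|$ are at least $1$, so $N\le 2M$, and $N$ has $2$-power index. For $p\in I$,
$$2A_p\bigl(2^{m+1-|I|}h_I\bigr)=2^{m+2-|I|}h_I+2^{m+2-|I|}h_{I\setminus p},$$
and $m+2-|I|=m+1-|I\setminus p|$, so this lies in $N$. For $p\notin I$ the image is $0$.

So $G=G_m=H\rtimes E$ is defined, with $H\cong\bigoplus_I\mathbb Z/2^{m+1-|I|}$. By Lemma 3, $\Phi(G)=2H$ is abelian and $d(G)=2^m+m$.

*The cases $m=1,2$.* For $m=1$ we get $H=\mathbb Z/2\,h_{\{1\}}\oplus\mathbb Z/4\,h_\emptyset$ and $g_1h_{\{1\}}=-h_{\{1\}}-2h_\emptyset=h_{\{1\}}+2h_\emptyset$. This is the opening group with $a=h_{\{1\}}$, $b=h_\emptyset$. For $m=2$ write $t=h_{\{1,2\}}$, $a=h_{\{1\}}$, $b=h_{\{2\}}$, $h=h_\emptyset$, of orders $2,4,4,8$ in $H$. Then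
$$g_1:\ t\mapsto t+2b,\quad a\mapsto -a-2h,\quad b\mapsto b,\quad h\mapsto h,\qquad g_2:\ t\mapsto t+2a,\quad b\mapsto -b-2h,\quad a\mapsto a,\quad h\mapsto h.$$
(We used $2t=0$ and $-2a=2a$, $-2b=2b$ in $H$.) Here $(g_1-1)a=-2a-2h$ and $(g_1-1)^2a=4a+4h=4h\ne 0$, so the class is at least $3$.

**Step 2: the class is exactly $m+1$.** By Lemma 3, $\gamma_{m+2}(G)\le 2^{m+1}H=0$. For $m=0$, $G=C_2$ has class $1$. For $m\ge 1$, the commutator of $h_{\{1\}}$ with $m$ copies of $\varepsilon_1$ lies in $\gamma_{m+1}(G)$ and equals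
$$(g_1-1)^mh_{\{1\}}=(-2)^mA_1^mh_{\{1\}}=(-2)^mA_1h_{\{1\}}=(-2)^m(h_{\{1\}}+h_\emptyset).$$
In $H$, $h_{\{1\}}$ has order $2^m$ and $h_\emptyset$ has order $2^{m+1}$, so this element is $2^mh_\emptyset\ne 0$.

**Step 3: $d$-maximality.** We check the hypothesis of Lemma 3, part 3. Let $N'\subseteq D\subseteq M$ with $A_pD\subseteq D$ for all $p$. Here $N'=\bigoplus_I2^{m-|I|}\mathbb Zh_I$, so $h_{\{1,\dots,m\}}\in N'\subseteq D$. If $h_I\in D$ and $p\in I$, then $h_{I\setminus p}=A_ph_I-h_I\in D$. Removing elements one at a time from the full set, we get $h_I\in D$ for every $I$. So $D=M$, and $G_m$ is $d$-maximal.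

**Step 4: all larger numbers of generators.** The purpose is to raise $d$ by one without changing the class. Let $G\neq 1$ be $d$-maximal. We show that $G\times C_2$, which has $d(G)+1$ generators, is $d$-maximal. Let $S<G\times C_2$. If $S\cap G=G$, then $S=G$, because $G$ has index $2$, and $d(S)=d(G)<d(G)+1$. If $S\cap G<G$, then $|S:S\cap G|\le 2$ gives $d(S)\le d(S\cap G)+1\le d(G)<d(G)+1$. The class of $G\times C_2$ is that of $G$. Starting from $G_{c-1}$ we reach every $d\ge 2^{c-1}+c-1$ in class $c$. This proves Theorem 1. $\blacksquare$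

## How far the class can go for a given $d(G)$

The groups $G_m$ need many generators. Some dependence of this kind is unavoidable, since the class of a $d$-maximal $2$-group is bounded by $d$, and it is also bounded by the exponent of $\Phi(G)$. To state this we need one central series.

**Definition.** The *lower exponent-$2$ central series* of $G$ is $P_1=G$, $P_{i+1}=P_i^2[P_i,G]$.

For $G=C_8=\mathbb Z/8$ it is $G>2G>4G>0$. For the inversion group $H\rtimes\langle\varepsilon\rangle$ with $H=(\mathbb Z/2^n)^k$ it is $P_i=2^{i-1}H$ for $i\ge 2$, because both $P_i^2$ and $[P_i,G]$ are $2^iH$ for $i\geq 2$.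

Write $\Phi=\Phi(G)=P_2$, $V=G/\Phi$, $W=\Phi/P_3$, $d=d(G)$, and $n_i=\dim P_i/P_{i+1}$ for $i\ge 2$.

**Theorem 2.** Let $G\ne 1$ be a $2$-group.

1. $G$ is $d$-maximal if and only if $[\Phi,G]\le\Phi^2$ and $G/\Phi^2$ is $d$-maximal.
2. If $G$ is $d$-maximal and $\exp\Phi(G)=2^e$, then $G$ has class at most $e+1$. For every $e\ge 0$ this is attained, by $G_e$.
3. If $G$ is $d$-maximal, then $d>n_2>n_3>\cdots$, strictly until the value $0$ is reached. Hence $|G|\le 2^{d(d+1)/2}$ and $G$ has class at most $d$. In particular, for each $d$ there are only finitely many $d$-maximal $2$-groups with $d$ generators.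

Let $c(d)$ be the maximal class of a $d$-maximal $2$-group with $d$ generators. By Theorems 1 and 2, $c(d)\le d$ and $c(2^k+k)\ge k+1$, and $c(d)\to\infty$ because Theorem 1 gives class $k+1$ for every $d\ge 2^k+k$. The exact value of $c(d)$ is not determined here. The bound "class $\le d$" is attained for $d=1$ by $C_2$ and for $d=2$ by $Q_8$. No claim of sharpness is made for larger $d$.

**Facts about the series.** These are in Huppert–Blackburn, *Finite Groups II*, Ch. VIII §1; the proofs are short.

*$P_i\neq 1$ implies $P_{i+1}<P_i$.* Since $G$ is nilpotent, $[P_i,G]<P_i$. The nontrivial abelian $2$-group $P_i/[P_i,G]$ is not generated by its squares. Hence $P_{i}=P_{i+1}$ implies $P_i=1$.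

*$\gamma_i(G)\le P_i$.* By induction, $\gamma_{i+1}(G)=[\gamma_i(G),G]\le[P_i,G]\le P_{i+1}$.

*$[P_i,P_j]\le P_{i+j}$.* Induct on $j$, for all $i$ at once; $j=1$ is the definition. Assume it for $j$. By the three subgroups lemma,
$$[[P_j,G],P_i]\le[[G,P_i],P_j]\,[[P_i,P_j],G]\le[P_{i+1},P_j][P_{i+j},G]\le P_{i+j+1}.$$
For $x\in P_i$, $y\in P_j$ and $u=[x,y]\in P_{i+j}$, we have $[x,y^2]=u\,u^y=u^2[u,y]\in P_{i+j+1}$. The elements centralizing $P_i$ modulo $P_{i+j+1}$ form a subgroup. It contains $[P_j,G]$ and all squares of elements of $P_j$, hence $P_{j+1}$.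

**Lemma 4.** If $G$ is $d$-maximal and $T\trianglelefteq G$ with $T\le\Phi$, then $G/T$ is $d$-maximal.

**Proof.** For $H/T<G/T$ we have $d(H/T)\le d(H)<d(G)=d(G/T)$, the last equality because $T\le\Phi$. $\blacksquare$

## Commutators with $\Phi$ lie in $\Phi^2$

**Proposition 5.** If $G$ is $d$-maximal, then $[\Phi,G]\le\Phi^2$.

**Proof.** Suppose not. We look for a proper subgroup with at least $d(G)$ generators. It will be a centralizer.

**Step 1: reduce to $|[\Phi,G]|=2$.** Let $L=[\Phi,G]\Phi^2>\Phi^2$ and $L_1=[L,G]\Phi^2$. Since $G/\Phi^2$ is nilpotent and $L/\Phi^2\ne 1$, we have $L_1<L$. Since $L\le\Phi$, the quotient $L/L_1$ is elementary abelian. Choose $T_0$ with $L_1\le T_0<L$ and $|L:T_0|=2$. Then $[T_0,G]\le L_1\le T_0$, so $T_0\trianglelefteq G$, and $G/T_0$ is $d$-maximal by Lemma 4. Replace $G$ by $G/T_0$. Now $\Phi$ is elementary abelian because $\Phi^2\le T_0$, and $T=[\Phi,G]$ is the image of $L$. It has order $2$ and, being normal, is central.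

**Step 2: a pairing.** The map $\Phi\times G\to T$, $(x,g)\mapsto[x,g]$, is multiplicative in each variable, by the two commutator identities and the centrality of $T$. Its left kernel is $Z=\Phi\cap Z(G)$, and its right kernel is $C=C_G(\Phi)$. So $\Phi/Z$ embeds in $\operatorname{Hom}(G/C,T)$ and $G/C$ embeds in $\operatorname{Hom}(\Phi/Z,T)$. As $T$ has order $2$, both quotients are elementary abelian, and each has order at most that of the other. Hence
$$|\Phi:Z|=|G:C|=2^k,$$
and $k\ge 1$ because $T\ne 1$.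

**Step 3: $C$ needs too many generators.** Let $c\in C$, $g\in G$. The element $[c,g]\in\Phi$ commutes with $c$ and has order at most $2$, so $(c^2)^g=(c[c,g])^2=c^2[c,g]^2=c^2$. Thus $c^2$ is central, $c^2\in Z$, and so $\Phi(C)=C^2\le Z\le C$. Then
$$|C:\Phi(C)|\ge|C:Z|=\frac{|G|/2^k}{|\Phi|/2^k}=|G:\Phi|,$$
so $d(C)\ge d(G)$ with $C<G$. This contradicts $d$-maximality. $\blacksquare$

## Squaring maps onto each layer

Assume in this section only that $[\Phi,G]\le\Phi^2$. Then $P_3=\Phi^2$. We set up linear algebra on the layers $P_i/P_{i+1}$, which are elementary abelian.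

**Squaring.** For $i\ge 2$, squaring induces a homomorphism
$$s_i:P_i/P_{i+1}\to P_{i+1}/P_{i+2}.$$
Indeed $[P_i,P_i]\le P_{2i}\le P_{i+2}$, so $P_i/P_{i+2}$ is abelian and squaring is a homomorphism on it. It kills $P_{i+1}/P_{i+2}$ because $P_{i+1}^2\le P_{i+2}$.

**Commutation.** For $i\ge 2$ and $v=g\Phi\in V$ there is a homomorphism
$$a_v^{(i)}:P_i/P_{i+1}\to P_{i+1}/P_{i+2},\qquad x\mapsto[x,g],$$
additive in $v$. For $x,y\in P_i$ we have $[xy,g]=[x,g]^y[y,g]\equiv[x,g][y,g]$ modulo $P_{2i+1}\le P_{i+2}$. Elements $x\in P_{i+1}$ give $[x,g]\in P_{i+2}$. Next, $[x,gh]=[x,h][x,g]^h\equiv[x,g][x,h]\pmod{P_{i+2}}$. Finally, $g\in\Phi=P_2$ gives $[x,g]\in P_{i+2}$.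

**They commute.** Let $x\in P_i$, $i\ge 2$, and $z=[x,g]\in P_{i+1}$. Then $[x^2,g]=z^xz=z[z,x]z\equiv z^2\pmod{P_{i+3}}$, because $[z,x]\in P_{2i+1}\le P_{i+3}$. So
$$a_v^{(i+1)}s_i=s_{i+1}a_v^{(i)}\qquad(i\ge 2). \tag{1}$$

**Lemma 6.** If $[\Phi,G]\le\Phi^2$, every $s_i$ with $i\ge 2$ is surjective.

**Proof.** $s_2$ is surjective since $P_3=\Phi^2$ is generated by squares of elements of $P_2$. Suppose $s_i$ is surjective. By definition of $P_{i+2}$, the layer $P_{i+2}/P_{i+3}$ is generated by $\operatorname{im}s_{i+1}$ and the images of the $a_v^{(i+1)}$. By surjectivity of $s_i$ and (1),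
$$\operatorname{im}a_v^{(i+1)}=\operatorname{im}\bigl(a_v^{(i+1)}s_i\bigr)=\operatorname{im}\bigl(s_{i+1}a_v^{(i)}\bigr)\subseteq\operatorname{im}s_{i+1}. \qquad\blacksquare$$

Hence $n_2\ge n_3\ge\cdots$. For $j\ge 2$ put $\sigma_j=s_{j-1}\cdots s_2:W\to P_j/P_{j+1}$, with $\sigma_2=1$. It is surjective and given by $x\mapsto x^{2^{j-2}}$.

## The criterion and the exponent bound

**Proof of Theorem 2, part 1.** If $G$ is $d$-maximal, then $[\Phi,G]\le\Phi^2$ by Proposition 5, and $G/\Phi^2$ is $d$-maximal by Lemma 4.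

Conversely, assume $[\Phi,G]\le\Phi^2=P_3$ and that $\bar G=G/P_3$ is $d$-maximal. Let $S<G$. The plan is to compare $S$ with the larger subgroup $S\Phi$, seen modulo $P_3$.

**Step 1: count $d(S)$ layer by layer.** Let $U=S\Phi/\Phi\le V$, and for $i\ge 2$
$$K_i=(S\cap P_i)P_{i+1}/P_{i+1},\qquad F_i=(\Phi(S)\cap P_i)P_{i+1}/P_{i+1}.$$
Then $|S|=|U|\prod_{i\ge 2}|K_i|$. Since $\Phi(S)\le P_2$, also $|\Phi(S)|=\prod_{i\ge 2}|F_i|$. If $x\in S\cap P_i$ then $x^2\in\Phi(S)\cap P_{i+1}$, so $F_{i+1}\supseteq s_i(K_i)$ and $\dim K_i-\dim F_{i+1}\le\dim(K_i\cap\ker s_i)$. Therefore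
$$d(S)=\dim U-\dim F_2+\sum_{i\ge 2}(\dim K_i-\dim F_{i+1})\le\dim U-\dim F_2+\sum_{i\ge 2}\dim\ker s_i .$$
By Lemma 6, $\dim\ker s_i=n_i-n_{i+1}$, so the last sum is $n_2=\dim W$. Thus
$$d(S)\le\dim U-\dim F_2+\dim W. \tag{2}$$

**Step 2: the right side of (2) is a number of generators.** Let $T=S\Phi/P_3$, of order $2^{\dim U+\dim W}$. In $\bar G$ the subgroup $W$ is central, as $[\Phi,G]\le P_3$, and elementary abelian. So for $s\in S$, $x\in\Phi$ we have $(sx)^2\equiv s^2\pmod{P_3}$. Hence $\Phi(T)=T^2=\Phi(S)P_3/P_3=F_2$, and $d(T)=\dim U+\dim W-\dim F_2\ge d(S)$.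

**Step 3: conclude.** As $S<G$, also $S\Phi<G$, so $T<\bar G$. Therefore $d(S)\le d(T)<d(\bar G)=d(G)$. $\blacksquare$

**Proof of Theorem 2, part 2.** Let $G$ be $d$-maximal with $\exp\Phi=2^e$. By Proposition 5 and Lemma 6, $\sigma_{e+2}:W\to P_{e+2}/P_{e+3}$ is surjective. But $\sigma_{e+2}$ is induced by $x\mapsto x^{2^e}$, so it is zero. Hence $P_{e+2}=P_{e+3}$, so $P_{e+2}=1$, and $\gamma_{e+2}(G)\le P_{e+2}=1$: the class is at most $e+1$. The group $G_e$ has class $e+1$, and $\Phi(G_e)=2H$ has exponent $2^e$ because $H$ has exponent $2^{e+1}$. $\blacksquare$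

## Quadratic forms, and zeros that are not rational

We turn to part 3. Let $G\ne 1$ be $d$-maximal. By Proposition 5, $\Phi(\Phi)=\Phi^2=P_3$, so $n_2=d(\Phi)<d$ because $\Phi<G$. Lemma 6 adds $n_2\ge n_3\ge\cdots$. This alone does not bound the class: the inversion group on $H=(\mathbb Z/2^n)^k$ with $n\geq 2$ has $[\Phi,G]=4H=\Phi^2$ and $d=k+1>n_2=n_3=\cdots=n_n=k$. If the sequence stalls, we must use $d$-maximality again, by producing a proper subgroup with too many generators.

**The forms.** For $w\in W^*=\operatorname{Hom}(W,\mathbb F_2)$ put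
$$q_w(g\Phi)=w(g^2P_3),\qquad b_w(g\Phi,h\Phi)=w([g,h]P_3).$$
Since $[\Phi,G]\le P_3$ and $\Phi^2\le P_3$, the subgroup $W$ is central and elementary abelian in $G/P_3$. So $(gx)^2\equiv g^2$ for $x\in\Phi$, and $q_w$ is well defined on $V$. The group $G/P_3$ has class at most $2$, so $[g,h]$ is bilinear modulo $P_3$ and $(gh)^2\equiv g^2h^2[g,h]$ (the sign of the commutator does not matter, as $W$ has exponent $2$). So $q_w$ is a quadratic form with polar form $b_w$, that is, $q_w(u+v)=q_w(u)+q_w(v)+b_w(u,v)$, and $b_w(v,v)=0$.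

Fix a basis $e_1,\dots,e_d$ of $V$. Then $q_w$ is the function on $\mathbb F_2^d$ given by the homogeneous polynomial $\sum_lq_w(e_l)x_l^2+\sum_{l<l'}b_w(e_l,e_{l'})x_lx_{l'}$. More generally:

*Two homogeneous quadratic polynomials over $\mathbb F_2$ that agree as functions on $\mathbb F_2^d$ are equal*, because the functions $x_l^2=x_l$ and $x_lx_{l'}$ $(l<l')$ on $\mathbb F_2^d$ are linearly independent. $\hfill(\ast)$

**Which subgroup to look for.** Let $R\le W^*$ and let $U\le V$ satisfy $q_w|_U=0$ for all $w\in R$. Let $S$ be the preimage of $U$ in $G$. The squares of elements of $S$ lie, modulo $P_3$, in $R^\perp=\{y\in W:w(y)=0\ \forall w\in R\}$. So $\Phi(S)P_3/P_3\le R^\perp$ and $|\Phi:\Phi(S)|\ge 2^{\dim R}$. If moreover $\dim U\ge d-\dim R$, then $|\Phi:\Phi(S)|\ge 2^{\dim R}\ge 2^{d-\dim U}=|G:S|$. Comparing $|G:\Phi(S)|=|G:S||S:\Phi(S)|=|G:\Phi||\Phi:\Phi(S)|$ gives $|S:\Phi(S)|\ge|G:\Phi|$, so $d(S)\ge d(G)$. If $S\neq G$, this contradicts $d$-maximality.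

So we want a subspace of common zeros of the $q_w$, $w\in R$, of codimension at most $\dim R$. Let $k=\overline{\mathbb F}_2$ and $\bar V=V\otimes k$, and extend the polynomials $q_w$ and bilinear forms $b_w$ to $\bar V$. Over $k$ there are plenty of common zeros:

*Krull's theorem.* If the common zero set in $k^d$ of $r$ polynomials is nonempty, each of its irreducible components has dimension at least $d-r$.

The trouble is that these zeros need not form linear subspaces, nor be defined over $\mathbb F_2$. In $Q_8$, every element outside $\Phi$ has the same square, and the one nonzero form is $q=x^2+xy+y^2$. Over $\mathbb F_2$ its only zero is $0$. Over $k$ its zeros are the two lines spanned by $(1,\omega)$ and $(1,\omega^2)$ with $\omega^2+\omega+1=0$, and no subgroup corresponds to these lines.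

Let $F:\bar V\to\bar V$ be the coordinatewise squaring map. It is additive, and $F(cP)=c^2F(P)$. A line $kP$ is defined over $\mathbb F_2$ exactly when $FP\in kP$, and then $b_w(P,FP)=0$ for all $w$. For $P=(1,\omega)$ above, $b(P,FP)=\omega^2+\omega=1$. The decisive fact is that when $n_{j-1}=n_j$, the relation $b_w(P,FP)=0$ does hold at all the common zeros. It comes from a commutator identity.

## A cubic identity from $[g^2,h]$

Let $R_j=\{t\circ\sigma_j:t\in(P_j/P_{j+1})^*\}\subseteq W^*$ for $j\ge 2$. As $\sigma_j$ is surjective, $\dim R_j=n_j$. As $\sigma_j=s_{j-1}\sigma_{j-1}$, we have $W^*=R_2\supseteq R_3\supseteq\cdots$.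

Fix $j\ge 3$, $t\in(P_j/P_{j+1})^*$, and $\tau=t\sigma_j\in R_j$. Let $w_1,\dots,w_n$ be a basis of $R_{j-1}$, and put $q_i=q_{w_i}$, $b_i=b_{w_i}$.

**Step 1: linear forms $\lambda_i$.** We record how $t$ sees commutation with $v$. For $v\in V$ the functional $t\,a_v^{(j-1)}\sigma_{j-1}$ on $W$ lies in $R_{j-1}$, since $t\,a_v^{(j-1)}\in(P_{j-1}/P_j)^*$. It is additive in $v$. So there are $\lambda_i\in V^*$ with
$$t\,a_v^{(j-1)}\sigma_{j-1}=\sum_i\lambda_i(v)w_i,\qquad t\,a_v^{(j-1)}\sigma_{j-1}=t\,s_{j-1}\cdots s_3\,a_v^{(2)}. \tag{3}$$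
The second equality is (1), used repeatedly to move $a_v$ to the right through $\sigma_{j-1}=s_{j-2}\cdots s_2$. For $j=3$ the product $s_{j-1}\cdots s_3$ is empty.

**Step 2: the identity on $V$.** Let $g,h\in G$ and $z=[g,h]\in P_2$. Then $[g^2,h]=z^gz=z[z,g]z\equiv z^2[z,g]\pmod{P_4}$, since $[z,g]\in P_3$ and $[P_3,P_2]\le P_5\leq P_4$. In $P_3/P_4$ this says
$$a_h^{(2)}(g^2)=s_2([g,h])+a_g^{(2)}([g,h]).$$
Apply $t\,s_{j-1}\cdots s_3$. By (3), the left side becomes $\sum_i\lambda_i(h)w_i(g^2)=\sum_i\lambda_i(h)q_i(g)$. The first term on the right becomes $t\sigma_j([g,h])=b_\tau(g,h)$, and the second becomes $\sum_i\lambda_i(g)w_i([g,h])$. So for all $g,h\in V$,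
$$\sum_i\lambda_i(h)q_i(g)=b_\tau(g,h)+\sum_i\lambda_i(g)b_i(g,h). \tag{4}$$

**Step 3: pass to $\bar V$.** Fix $h\in V$ and view (4) as an equality of functions of $g\in\mathbb F_2^d$. The left side and the last sum are given by homogeneous quadratic polynomials. The remaining term is linear, $b_\tau(g,h)=\sum_lc_lg_l$ with $c_l\in\mathbb F_2$; as a function on $\mathbb F_2^d$ it equals $\sum_lc_lg_l^2$. By $(\ast)$, (4) becomes an equality of polynomials once $\sum_l c_lg_l$ is replaced by $\sum_lc_lg_l^2$, which at $P\in\bar V$ takes the value $b_\tau(FP,h)$. All terms are linear in $h$, so we may extend $k$-linearly from $h\in\{e_1,\dots,e_d\}$. For all $P,Y\in\bar V$,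
$$\sum_i\lambda_i(Y)q_i(P)=b_\tau(FP,Y)+\sum_i\lambda_i(P)b_i(P,Y).$$

**Step 4: set $Y=P$.** Since $b_i(P,P)=0$ and $b_\tau$ is symmetric,
$$b_\tau(P,FP)=\sum_i\lambda_i(P)q_i(P)\qquad(\tau\in R_j,\ P\in\bar V). \tag{5}$$

The derivation used only $[\Phi,G]\le\Phi^2$, so it can be tested on the inversion group with $n\ge 3$. Write elements of $V$ as $(x,y)$ with $x\in H/2H=\mathbb F_2^k$ and $y\in\mathbb F_2$ the $\varepsilon$-coordinate. The square of $h\in H$ is $2h$, and the square of $h\varepsilon$ is $0$. So $q_w=\ell_w(x)\bigl(\ell_w(x)+y\bigr)$ with $\ell_w$ the linear form $x\mapsto w(2x)$. Its polar form is $b_w\bigl((x,y),(x',y')\bigr)=\ell_w(x)y'+\ell_w(x')y$. Commutation by $(x,y)$ on $P_{j-1}/P_j$, $3\le j\le n$, is $y$ times squaring, so (5) should read $b_\tau(P,FP)=y\,q_\tau(P)$. Indeed, since $\ell_\tau$ has coefficients in $\mathbb F_2$, $b_\tau(P,FP)=\ell_\tau(x)y^2+\ell_\tau(x)^2y=y\,q_\tau(P)$.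

## Equal layers force rational zeros

**Proof of Theorem 2, part 3.** Suppose $n_{j-1}=n_j>0$ for some $j\ge 3$. Since $R_j\subseteq R_{j-1}$ have equal dimension, put $R=R_{j-1}=R_j\ne 0$ and
$$X=\{P\in\bar V:q_w(P)=0\ \text{for all }w\in R\}.$$
The coefficients of $q_w$ and $b_w$ lie in $\mathbb F_2$. So $q_w(FP)=q_w(P)^2$, hence $FX\subseteq X$, and $b_w(FP,FY)=b_w(P,Y)^2$.

**Step 1: $P$ is orthogonal to all its Frobenius images.** *Claim: $b_w(P,F^iP)=0$ for all $i\ge 1$, $w\in R$, $P\in X$.*

For $i=1$, let $\tau=w\in R=R_j$ in (5). The $q_i$ on the right belong to a basis of $R_{j-1}=R$, so they vanish at $P\in X$. This is where $n_{j-1}=n_j$ is used.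

Suppose the claim holds up to $i$, for all points of $X$. Let $P\in X$ and $P'=P+F^iP$. For $w\in R$ we have $q_w(P')=q_w(P)+q_w(F^iP)+b_w(P,F^iP)=0$, so $P'\in X$. By the case $i=1$ applied to $P'$,
$$0=b_w(P',FP')=b_w(P,FP)+b_w(P,F^{i+1}P)+b_w(F^iP,FP)+b_w(F^iP,F^{i+1}P).$$
The first term is $0$, and the last is $b_w(P,FP)^{2^i}=0$. The third is $b_w(FP,FP)=0$ if $i=1$, and $b_w(F^{i-1}P,P)^2=0$ by the claim for $i-1$ if $i\ge 2$. So $b_w(P,F^{i+1}P)=0$.

**Step 2: $X$ is a finite union of rational subspaces.** Let $P\in X$ and let $Y_P$ be the $k$-span of $\{F^iP:i\ge 0\}$. All $F^aP$ are zeros of $q_w$. They are pairwise $b_w$-orthogonal, since for $a\le b$ we have $b_w(F^aP,F^bP)=b_w(P,F^{b-a}P)^{2^a}=0$. So $q_w$ vanishes on all linear combinations, and $Y_P\subseteq X$. Clearly $FY_P\subseteq Y_P$.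

Such a subspace is defined over $\mathbb F_2$ (Galois descent). To see it, take the basis of $Y_P$ in reduced row echelon form. Applying $F$ to its vectors squares all entries. The result is again in reduced row echelon form and consists of the same number of vectors of $Y_P$, so it is again the reduced echelon basis of $Y_P$. That basis is unique, so every entry equals its square and lies in $\mathbb F_2$. Hence $Y_P=U\otimes k$ for some $U\le V$.

Since $V$ has finitely many subspaces, $X$ is the union of finitely many subspaces $U\otimes k$ with $U\le V$ and $q_w|_U=0$ for all $w\in R$.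

**Step 3: one of them is large.** Since $q_w$ is linear in $w$, $X$ is the zero set of the $\dim R$ polynomials $q_w$ with $w$ in a basis of $R$, and $0\in X$. By Krull's theorem every irreducible component of $X$ has dimension at least $d-\dim R$. Linear subspaces are closed and irreducible, so each component is one of the $U\otimes k$. So some $U\le V$ has $q_w|_U=0$ for all $w\in R$ and $\dim U\ge d-\dim R$.

**Step 4: the contradiction.** Let $S\le G$ be the preimage of $U$. As computed when we decided which subgroup to look for, $\Phi(S)P_3/P_3\le R^\perp$ and $d(S)\ge d(G)$. By $d$-maximality, $S=G$. But then $W=\Phi(G)/P_3\le R^\perp$, so $R=0$, a contradiction.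

In the inversion group this argument finds $X$ as the set where $x_l(x_l+y)=0$ for $l=1,\dots,k$ (in suitable coordinates). It is the union of the $2^k$ lines spanned by $(u,1)$, $u\in\mathbb F_2^k$, each of dimension $1=d-k$. The subgroup over such a line is $S=2H\langle h\varepsilon\rangle$ with $h$ a lift of $u$. Here $(h\varepsilon)^2=0$ and $\Phi(S)=4H$, so $d(S)=k+1=d(G)$: again a witness that this group is not $d$-maximal.

**Step 5: the bounds.** For $d$-maximal $G\ne 1$ we have shown $d>n_2>n_3>\cdots$, strictly until the value $0$ is reached. Hence $n_i\le d+1-i$ for $2\le i\le d+1$. In particular $n_{d+1}=0$, so $P_{d+1}=P_{d+2}$ and $P_{d+1}=1$. Therefore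
$$|G|=2^{d+n_2+n_3+\cdots}\le 2^{d+(d-1)+\cdots+1}=2^{d(d+1)/2},$$
and $\gamma_{d+1}(G)\le P_{d+1}=1$, so the class is at most $d$. As the order is bounded in terms of $d$, there are only finitely many $d$-maximal $2$-groups with $d$ generators. $\blacksquare$
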